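# Interior points of projections at and below dimension $2m$

## 1. Sets of dimension larger than $2m$

Take a Borel set $A\subset\mathbb R^n$ and project it orthogonally onto a randomly chosen $m$-dimensional subspace. How large must $A$ be, in the sense of Hausdorff dimension, to guarantee that its shadow contains a ball of that subspace? We begin with the range of dimensions where a short Fourier argument answers this.

**Notation.** For integers $0<m<n$, $G(n,m)$ is the Grassmannian of $m$-dimensional linear subspaces of $\mathbb R^n$, and $\gamma_{n,m}$ is its unique orthogonally invariant Borel probability measure. (For $n=2$, $m=1$: a line through $0$ with uniformly distributed angle.) By uniqueness, any random $m$-plane whose law is invariant under $O(n)$ has law $\gamma_{n,m}$. For $V\in G(n,m)$, $P_V:\mathbb R^n\to V$ is the orthogonal projection, $\mathcal L^m$ is Lebesgue measure on $V$, and $\operatorname{Int}$ is the interior relative to $V$. Write $\dim$ for Hausdorff dimension and $B(x,r)$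 for closed balls. Measures on spheres and Grassmannians are the normalized invariant ones. "For a.e. $V$" means: outside a set contained in a Borel $\gamma_{n,m}$-null set.

**Projection theorem (Marstrand, Kaufman, Mattila).** Let $A\subset\mathbb R^n$ be Borel.

* (P1) If $\dim A\le m$, then $\dim P_V(A)=\dim A$ for a.e. $V\in G(n,m)$.
* (P2) If $\dim A>m$, then $\mathcal L^m(P_V(A))>0$ for a.e. $V\in G(n,m)$.
* (P3) If $\dim A>2m$, then $\operatorname{Int}P_V(A)\ne\emptyset$ for a.e. $V\in G(n,m)$.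

Particular sets can do much better: the sphere $S^m\subset\mathbb R^{m+1}$ has dimension only $m$, and its projection to every $m$-plane is a full unit ball. The theorem concerns what the dimension alone forces. We use (P1) and (P2) as known, and we prove (P3), because the machinery is needed later.

**Frostman's lemma** (Mattila, *Geometry of Sets and Measures in Euclidean Spaces*, Theorem 8.8). If $A$ is Borel and $0<s<\dim A$, there is a nonzero finite measure $\mu$ with compact support contained in $A$ and $\mu(B(x,r))\le Cr^s$ for all $x,r$.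

Example: if $A$ is an $s$-plane with $s$ an integer, Lebesgue measure on a ball of $A$ works. A set carrying such a $\mu$ has dimension at least $s$. Hence a Borel set of dimension $>\sigma\ge 0$ contains a compact set of dimension $>\sigma$: apply the lemma with $\sigma<s<\dim A$ and take the support of $\mu$.

**Frequency pieces.** Fix $0<m<N$, a compact $K\subset\mathbb R^N$, and $0<s<\dim K$; so $s<N$. Translations and dilations change neither $\dim K$ nor the property $\operatorname{Int}P_V(K)\neq\emptyset$, so assume $K\subset B(0,1)$. Let $\mu\ne0$ be a finite measure on $K$ with $\mu(B(x,r))\le Cr^s$. We use $\hat f(\xi)=\int f(x)e^{-2\pi i x\cdot\xi}dx$. Fix a radial Schwartz function $\varphi$ with $\hat\varphi=1$ on $B(0,1)$ and $\operatorname{spt}\hat\varphi\subset B(0,2)$. Let $\hat\psi(\xi)=\hat\varphi(\xi/2)-\hat\varphi(\xi)$, which is supported in $1\le|\xi|\le4$, let $\psi_j(x)=2^{jN}\psi(2^jx)$, and put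
$$F_0=\mu*\varphi,\qquad f_j=\mu*\psi_j\quad(j\ge0).$$
These are Schwartz functions, $\hat f_j(\xi)=\hat\mu(\xi)\hat\psi(2^{-j}\xi)$ lives in $2^j\le|\xi|\le4\cdot2^j$, and by telescoping
$$\hat F_0+\sum_{j<J}\hat f_j=\hat\mu\,\hat\varphi(2^{-J}\,\cdot\,).\tag{1.1}$$
For a subspace $Z\ne\{0\}$ define the fibre integral
$$f_{j,Z}(z)=\int_{Z^\perp}f_j(z+z')\,dz'\qquad(z\in Z),$$
and $F_{0,Z}$ likewise. (For $Z=\mathbb R^N$ it is the function itself.) It is Schwartz on $Z$ and $\widehat{f_{j,Z}}=\hat f_j|_Z$. By Fubini, for $Z\subset Z'$,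
$$f_{j,Z}(z)=\int_{Z'\cap Z^\perp}f_{j,Z'}(z+w)\,dw.$$
For $V\in G(N,m)$ write $h_j(V,\cdot)=f_{j,V}$. Constants $C$ never depend on $j$ or on the subspaces.

Measurability is harmless. Write $V=gV_0$ with $g\in O(N)$. For fixed $v_0\in V_0$ the number $h_j(gV_0,gv_0)$ is continuous in $g$, so $\sup_{v}|h_j(V,v)|$ is a lower semicontinuous function of $g$.

**Lemma 1 (criterion).** If $\sum_j\int_{G(N,m)}\sup_{v\in V}|h_j(V,v)|\,d\gamma_{N,m}(V)<\infty$, then for a.e. $V$ the measure $P_V\mu$ has a continuous density and $\operatorname{Int}P_V(K)\neq\emptyset$.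

*Proof.* By monotone convergence $\sum_j\sup_v|h_j(V,v)|<\infty$ for a.e. $V$. Fix such a $V$. Then $S_J=F_{0,V}+\sum_{j<J}h_j(V,\cdot)$ converges uniformly on $V$ to a continuous function $h$. We identify $h$. By (1.1), $\hat S_J=\hat\mu|_V\,\hat\varphi(2^{-J}\cdot)$, which is bounded uniformly in $J$ and converges pointwise to $\hat\mu|_V=\widehat{P_V\mu}$. For Schwartz $g$ on $V$,
$$\int_V S_J\hat g=\int_V\hat S_J\,g\longrightarrow\int_V\widehat{P_V\mu}\;g=\int\hat g\,d(P_V\mu),$$
while the left side tends to $\int h\hat g$ since $\hat g\in L^1$. Every Schwartz function is some $\hat g$, so $P_V\mu=h\,d\mathcal L^m$. As $P_V\mu\ge0$ and $h$ is continuous, $h\ge0$. The measure $P_V\mu$ is carried by the compact set $P_V(K)$, so $h=0$ almost everywhere on the open set $V\setminus P_V(K)$, hence everywhere there by continuity. So $\{h>0\}$ is open, is contained in $P_V(K)$, and is nonempty because $\int h=\mu(K)>0$. $\square$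

**Lemma 2 (size).** $\|f_j\|_\infty\le C2^{j(N-s)}$, $\|f_j\|_1\le C$, and $\|f_j\|_2^2\le C2^{j(N-s)}$.

*Proof.* We have $|\psi_j(x-y)|\le C_L2^{jN}(1+2^j|x-y|)^{-L}$ for every $L$. Split $y$ into the ball $B(x,2^{-j})$ and the shells $2^{i-1-j}<|x-y|\le2^{i-j}$, $i\ge1$. With $L>s$,
$$|f_j(x)|\le C_L\sum_{i\ge0}2^{jN}2^{-iL}\mu(B(x,2^{i-j}))\le C2^{j(N-s)}\sum_{i\ge0}2^{i(s-L)}\le C2^{j(N-s)}.$$
Next, $\|f_j\|_1\le\mu(\mathbb R^N)\|\psi\|_1$. Finally $\|f_j\|_2^2\le\|f_j\|_\infty\|f_j\|_1$. $\square$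

**Polar coordinates over planes.** For $1\le M<N$ and Borel $g\ge0$,
$$\int_{G(N,M)}\int_Wg(\xi)\,d\xi\,d\gamma_{N,M}(W)=c\int_{\mathbb R^N}g(\xi)|\xi|^{M-N}d\xi.\tag{1.2}$$
Indeed the inner integral is a constant times $\int_{S(W)}\int_0^\infty g(\rho\omega)\rho^{M-1}d\rho\,d\omega$. If $W$ is random and $\omega$ is uniform in its unit sphere $S(W)$, then $\omega$ is uniform in $S^{N-1}$ by invariance. So the left side is a constant times $\int_{S^{N-1}}\int_0^\infty g(\rho\omega)\rho^{M-N}\rho^{N-1}d\rho\,d\omega$.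

**Proof of (P3).** Since $A$ contains a compact set of dimension $>2m$, we may take $A=K$ compact in $\mathbb R^N$, $N=n$, and $2m<s<\dim K$. Fourier inversion on $V$ gives $\sup_v|h_j(V,v)|\le\int_V|\hat f_j|$. By (1.2), then Cauchy–Schwarz on the set $2^j\le|\xi|\le4\cdot2^j$, then Lemma 2,
$$\int\sup_v|h_j|\,d\gamma_{N,m}\le c\int|\hat f_j(\xi)||\xi|^{m-N}d\xi\le C2^{j(m-N)}2^{jN/2}\|f_j\|_2\le C2^{j(2m-s)/2}.\tag{1.3}$$
For $s>2m$ the series in Lemma 1 converges. $\square$

## 2. The exponent $(2m-s)/2$, a planar counterexample, and the case $m\ge2$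

The ambient dimension $N$ has dropped out of (1.3), and the bound is summable exactly when $s>2m$. If $\dim A=2m$, Frostman's lemma offers only $s<2m$, and the bound grows. Even with a measure satisfying $\mu(B(x,r))\le Cr^{2m}$, we would get just $\int\sup_v|h_j|\,d\gamma\le C$ for each $j$, and a series of constants. Is the argument wasteful, or is this the truth?

**The case $m=1$.** Here it is the truth. Let $B_2\subset\mathbb R^2$ be a Borel set of Lebesgue measure zero containing a line in every direction, and put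
$$A_1=\mathbb R^2\setminus\bigcup_{q\in\mathbb Q^2}(B_2+q).$$
A countable union of null sets is null, so $A_1$ has full measure and $\dim A_1=2=2m$. Fix a line $L$ through $0$. Some line $a+L^\perp$ lies in $B_2$, so $A_1$ misses every line $a+q+L^\perp$, and $P_L(A_1)$ misses all the points $P_L(a+q)$, $q\in\mathbb Q^2$, which are dense in $L$. No projection of $A_1$ has interior points.

**A first try at $m=2$.** In $\mathbb R^4$ take $A_1\times A_1$, of dimension $4=2m$. If $V=L\times L'$ is a product of lines, then $P_V(A_1\times A_1)=P_L(A_1)\times P_{L'}(A_1)$ has empty interior. But such a $V$ meets the fixed plane $\mathbb R^2\times\{0\}$ in a line. Spanning a random $2$-plane in $\mathbb R^4$ by two independent Gaussian vectors, we see that almost surely their components in $\{0\}\times\mathbb R^2$ are linearly independent, so the plane meets $\mathbb R^2\times\{0\}$ only in $0$. The product planes form a null set, and the example says nothing about typical $V$.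

In Mattila's survey "Hausdorff dimension, projections, intersections, and Besicovitch sets", arXiv:1712.09199 (2017), one reads: "The condition $\dim A>2m$ in (3) is necessary if $m=1$. I don't know if it is necessary when $m>1$." Precisely: for $m\ge2$ and $n\ge2m$, is there a Borel set $A\subset\mathbb R^n$ with $\dim A=2m$ and $\gamma_{n,m}(\{V:\operatorname{Int}P_V(A)=\emptyset\})>0$? The answer is no.

**Theorem 1.** Let $m\ge2$, $n\ge2m$, and let $A\subset\mathbb R^n$ be Borel with $\dim A>2m-\frac{m-1}{m+1}$. Then $\operatorname{Int}(P_V(A))\ne\emptyset$ for $\gamma_{n,m}$-a.e. $V$. In particular, no Borel set with $\dim A=2m$ has the property in the question.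

**Theorem 2.** Let $m\ge2$.

(a) Let $d_1\ge1$, $d_2\ge0$ be integers, $N=m+1+d_1+d_2$, $\alpha=d_1-\frac{m-1}{2^{1+d_2}}$. If $\alpha>0$, $n\ge N$, and $A\subset\mathbb R^n$ is Borel with
$$\dim A>t:=N-\frac{2\alpha}{m+\max(1,d_2)},$$
then $\operatorname{Int}(P_V(A))\neq\emptyset$ for $\gamma_{n,m}$-a.e. $V$. Consequently there is $t_m<m+1+\lceil\log_2m\rceil\ (\le2m)$ such that, for all $n\ge2m$, $\dim A>t_m$ suffices.

(b) For every $n\ge m+1$ there is a Borel set $A\subset\mathbb R^n$ with $\dim A=m+1$ and $\operatorname{Int}(P_V(A))=\emptyset$ for $\gamma_{n,m}$-a.e. $V$.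

(c) If, for some $k\ge1$, there is a Borel Lebesgue-null set in $\mathbb R^{m+k}$ containing a translate of every $k$-dimensional subspace, then (b) holds with $m+1$ replaced by $m+k$, for every $n\ge m+k$.

Theorem 1 is the case $d_1=m-1$, $d_2=0$ of Theorem 2(a): then $N=2m$ and $\alpha=\frac{m-1}2$. We prove it first.

What does $m\ge2$ offer that $m=1$ does not? There is room for a plane $Y$ with $V\subset Y\subsetneq\mathbb R^{2m}$ and $\dim Y=m+1$. For $m=1$ such a $Y$ would be all of $\mathbb R^2$. The plan is to project first to $Y$, where averaging over $Y$ gives a gain, and then to pass from $Y$ to $V$, where only integration along lines is left. The sharp information about lines will come from a theorem about tubes.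

## 3. Reduction to compact subsets of $\mathbb R^N$

We want to work in $\mathbb R^{2m}$, even if $A$ lives in a larger space. The Frostman exponent $s$ will enter through $N-s$, the codimension of $A$ in the ambient space, and this should be small.

**Lemma 3.** Let $m<N$ and $0\le\sigma<N$. Suppose that for every compact $K\subset\mathbb R^N$ with $\dim K>\sigma$, $\operatorname{Int}P_V(K)\neq\emptyset$ for $\gamma_{N,m}$-a.e. $V$. Then for every $n\ge N$ and every Borel $A\subset\mathbb R^n$ with $\dim A>\sigma$, $\operatorname{Int}P_V(A)\ne\emptyset$ for $\gamma_{n,m}$-a.e. $V$.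

*Proof.* By Frostman's lemma $A$ contains a compact $A'$ with $\dim A'>\sigma$. If $n=N$ we are done, so let $n>N$ and
$$E=\{V\in G(n,m):\operatorname{Int}P_V(A')=\emptyset\}.$$

**Step 1: $E$ is Borel.** This permits integrating over $E$ below. The set $P_V(B(q,r))$ is the ball of $V$ with center $P_Vq$ and radius $r$. So $\operatorname{Int}P_V(A')\neq\emptyset$ if and only if $P_V(A')\supset P_V(B(q,r))$ for some $q\in\mathbb Q^n$ and rational $r>0$. For fixed $q,r$ the set of such $V$ is closed: let $V_j\to V$ be such planes and $y\in B(q,r)$. Pick $a_j\in A'$ with $P_{V_j}a_j=P_{V_j}y$. By compactness a subsequence of $(a_j)$ tends to some $a\in A'$, and $P_Va=P_Vy$ since $P_{V_j}\to P_V$ in norm. So the complement of $E$ is a countable union of closed sets.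

**Step 2: $E$ is null.** The purpose is to factor $P_V$ through an $N$-plane. For a.e. $W\in G(n,N)$ we have $\dim P_W(A')=\min(\dim A',N)>\sigma$: this is (P1), with $N$ in place of $m$, if $\dim A'\le N$; if $\dim A'>N$, then (P2) gives positive $\mathcal L^N$ measure, hence dimension $N$. Since $P_W(A')$ is compact in $W\cong\mathbb R^N$, the hypothesis gives $\operatorname{Int}P_V(P_WA')\ne\emptyset$ for a.e. $m$-plane $V\subset W$. For $V\subset W$ we have $P_VP_W=P_V$, so $\gamma_{W,m}(E\cap G(W,m))=0$, where $\gamma_{W,m}$ is the invariant measure on the $m$-planes of $W$. Choosing $W\sim\gamma_{n,N}$ and then $V\sim\gamma_{W,m}$ gives an $O(n)$-invariant law for $V$, which must be $\gamma_{n,m}$. Therefore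
$$\gamma_{n,m}(E)=\int\gamma_{W,m}(E\cap G(W,m))\,d\gamma_{n,N}(W)=0.$$
Finally $\{V:\operatorname{Int}P_V(A)=\emptyset\}\subset E$. $\square$

From now on we are in the setting of Section 1 in $\mathbb R^N$, with $N\ge m+2$.

## 4. Averaging $f_{j,W}$ over intermediate planes

The next lemma says how small the fibre integrals are on average, and that they are negligible away from $K$.

**Lemma 4.** Let $m<M<N$ and $p\ge2$.

(i) $|f_{j,Z}|\le C2^{j(N-s)}$ for every subspace $Z\neq\{0\}$. For each $L\ge0$, $|f_{j,Z}(z)|\le C_L2^{-j}(1+|z|)^{-L}$ when $|z|>2$.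

(ii) $\displaystyle\int_{G(N,M)}\|f_{j,W}\|_{L^p(W)}^p\,d\gamma_{N,M}(W)\le C2^{j[(N-s)(p-1)-(N-M)]}.$

*Proof of (i).* If $|x|\ge2$ and $y\in K\subset B(0,1)$, then $|x-y|\ge|x|/2$, so for every $L'\ge0$
$$|f_j(x)|\le C_{L'}2^{jN}(2^j|x|)^{-L'}\qquad(|x|\ge2).\tag{4.1}$$
To bound $f_{j,Z}$ everywhere, integrate over $z'\in Z^\perp$. The points with $|z+z'|\le2$ contribute at most $C2^{j(N-s)}$ by Lemma 2, since they have $|z'|\le2$. By (4.1) with $L'=N+1$ the others contribute at most
$$C2^{-j}\int_{Z^\perp}\max(2,|z'|)^{-N-1}dz'\le C\le C2^{j(N-s)},$$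
because $|z+z'|\ge\max(2,|z'|)$ there and $s\le N$.

Now let $|z|>2$. Then $|z+z'|\ge|z|>2$ for all $z'\in Z^\perp$, so (4.1) applies on the whole fibre. With $L'=L+N+1$ and $|z+z'|\ge\max(|z|,|z'|,2)$,
$$|f_{j,Z}(z)|\le C2^{j(N-L')}|z|^{-L}\int_{Z^\perp}\max(2,|z'|)^{-N-1}dz'\le C_L2^{-j}(1+|z|)^{-L},$$
using $N-L'\le-1$ and $|z|\ge\frac23(1+|z|)$.

*Proof of (ii).* First take $p=2$, where the gain comes from. By Plancherel on $W$, (1.2), the support of $\hat f_j$, and Lemma 2,
$$\int\|f_{j,W}\|_2^2\,d\gamma_{N,M}=\int\!\!\int_W|\hat f_j|^2\,d\xi\,d\gamma_{N,M}=c\int_{\mathbb R^N}|\hat f_j|^2|\xi|^{M-N}d\xi\le C2^{-j(N-M)}\|f_j\|_2^2\le C2^{j[(N-s)-(N-M)]}.$$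
For $p>2$ use $\|f_{j,W}\|_p^p\le\|f_{j,W}\|_\infty^{p-2}\|f_{j,W}\|_2^2$ and (i), which costs the factor $2^{j(N-s)(p-2)}$. $\square$

The two parts of the exponent in (ii) have different roles. The term $-(N-M)$ is a gain, and raising $p$ costs only multiples of $N-s$, which is small when $s$ is near $N$.

## 5. Line integrals in $(m+1)$-planes and the Kakeya maximal function

Let $V\subset Y$ with $\dim Y=m+1$, and let $e\in Y$ be a unit vector orthogonal to $V$. Then $h_j(V,v)=\int_{\mathbb R}f_{j,Y}(v+te)\,dt$. Since $f_{j,Y}$ has frequencies at most $4\cdot2^j$, it is essentially constant at scale $2^{-j}$. So a line integral of it should be controlled by averages over tubes of radius $2^{-j}$.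

**Definition (Kakeya maximal function).** For $e\in S^{d-1}$, $a\in\mathbb R^d$, $0<\delta<1$ let
$$T^\delta_e(a)=\{x:|(x-a)\cdot e|\le\tfrac12,\ |(x-a)-((x-a)\cdot e)e|\le\delta\},$$
a tube of length $1$ and radius $\delta$. For $u$ on $\mathbb R^d$ put $u_\delta^*(e)=\sup_a|T_e^\delta(a)|^{-1}\int_{T_e^\delta(a)}|u|$.

Example: let $u=\mathbf 1_{B(0,\delta)}$ with $\delta\le\frac12$. Then $B(0,\delta)\subset T_e^\delta(0)$, so $u_\delta^*(e)\ge c\,\delta^d/\delta^{d-1}=c\,\delta$ for every $e$, whereas $\|u\|_p=c\,\delta^{d/p}$. Hence an inequality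
$$\|u_\delta^*\|_{L^p(S^{d-1})}\le C\delta^{-\beta}\|u\|_{L^p(\mathbb R^d)}\quad(0<\delta<1)\qquad\text{requires}\qquad\beta\ge\frac dp-1.\tag{5.1}$$

For measurability: the tube averages of a locally integrable $u$ depend continuously on $a$, so the supremum may be taken over a countable dense set of $a$. Hence everything below depends measurably on the random planes and vectors.

**Lemma 5.** Let $Y\in G(N,m+1)$, $e\in Y$ a unit vector, $V=Y\cap e^\perp$, $\delta=2^{-j}$, $j\ge1$. Let $G=f_{j,Y}$ and $G^{in}=G\mathbf 1_{B(0,2)}$. Then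
$$\sup_{v\in V}|h_j(V,v)|\le C\,(G^{in})^*_\delta(e)+C2^{-j}.$$

*Proof.* **Step 1: replace the line by a smooth tube.** Let $\chi$ be a radial Schwartz function on $Y\cong\mathbb R^{m+1}$ with $\hat\chi=1$ on $B(0,4)$, the same function for all $Y$, and let $\chi_j=2^{j(m+1)}\chi(2^j\cdot)$. Since $\hat G$ is supported in $|\xi|\le4\cdot2^j$, $G=G*\chi_j$. Therefore $|h_j(V,v)|\le\int_Y|G(w)|K_v(w)\,dw$ with $K_v(w)=\int_{\mathbb R}|\chi_j(v+te-w)|\,dt$. From $|\chi(x)|\le C(1+|x|)^{-2m-4}\le C(1+|P_Vx|)^{-2m-2}(1+|x\cdot e|)^{-2}$ we get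
$$K_v(w)\le C2^{j(m+1)}(1+2^j|P_Vw-v|)^{-2m-2}\int_{\mathbb R}(1+2^j|t-w\cdot e|)^{-2}dt\le C2^{jm}(1+2^j|P_Vw-v|)^{-2m-2}.$$

**Step 2: the part $|w|>2$.** It should be negligible. By Lemma 4(i), $|G(w)|\le C2^{-j}(1+|w\cdot e|)^{-2}$ here. Integrate in $w=a+\rho e$, $a\in V$. Since $\int_V2^{jm}(1+2^j|a-v|)^{-2m-2}da\le C$ and $\int_{\mathbb R}(1+|\rho|)^{-2}d\rho\le C$, this part is at most $C2^{-j}$.

**Step 3: the part $|w|\le2$.** Here we decompose into genuine tubes. Tile $V$ by cubes $Q$ of diameter $\delta$ with centers $c_Q$. The set $Q+[-2,2]e$ is covered by the four tubes $T^\delta_e(c_Q+\rho e)$, $\rho\in\{\pm\frac12,\pm\frac32\}$, each of volume $c\,\delta^m$. So $\int_{Q+[-2,2]e}|G^{in}|\le C\delta^m(G^{in})^*_\delta(e)$, and this part is at most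
$$C(G^{in})^*_\delta(e)\sum_Q\delta^m\sup_{a\in Q}2^{jm}(1+2^j|a-v|)^{-2m-2}.$$
For $a,a'\in Q$ we have $1+2^j|a'-v|\le2(1+2^j|a-v|)$, so the supremum over $Q$ is comparable to the infimum. As $|Q|=c\,\delta^m$, the sum is at most $C\int_V2^{jm}(1+2^j|a-v|)^{-2m-2}da\le C$. $\square$

**Which exponent $p$ helps?** Suppose we have the inequality in (5.1) for $d=m+1$ with some $p\ge2$ and $\beta$. Choose $Y\sim\gamma_{N,m+1}$ and then $e$ uniformly in its unit sphere. Lemma 5, Hölder's inequality and Lemma 4(ii) with $M=m+1<N$ bound $\int\sup_v|h_j|\,d\gamma_{N,m}$ by $C2^{-j}+C2^{j\kappa}$ with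
$$\kappa=\beta+\frac{(N-s)(p-1)-(N-m-1)}p.\tag{5.2}$$
The natural first choice is $p=2$. By (5.1) it has $\beta\ge\frac{m+1}2-1=\frac{m-1}2$, so
$$\kappa\ge\frac{m-1}2+\frac{(N-s)-(N-m-1)}2=\frac{2m-s}2,$$
and we are back at the exponent of (1.3), whatever $N$ is. With $p=2$ nothing is gained. Now take $N=2m$ and $s=2m$, so that raising $p$ is free in (5.2). Then $\kappa=\beta-\frac{m-1}p$, and the smallest value $\beta=\frac{m+1}p-1$ allowed by (5.1) gives $\kappa=\frac2p-1$, which is negative as soon as $p>2$. So a tube inequality with an exponent $p>2$ and $\beta$ close to $\frac{m+1}p-1$ is what is needed. The following theorem supplies one.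

**Wolff's Kakeya maximal theorem** (T. Wolff, Rev. Mat. Iberoamericana 11 (1995), 651–674; see also Mattila, *Fourier Analysis and Hausdorff Dimension*, Ch. 23). With $p_0=\frac{d+2}2$, for every $\varepsilon>0$,
$$\|u_\delta^*\|_{L^{p_0}(S^{d-1})}\le C_\varepsilon\,\delta^{-\frac{d-2}{d+2}-\varepsilon}\|u\|_{L^{p_0}(\mathbb R^d)}.\tag{W}$$

Wolff's theorem has the $L^q$ norm on the left, with $q=(d-1)p_0'=\frac{(d-1)(d+2)}d$. Since $2(d-1)\ge d$, we have $q\ge p_0$, and (W) follows by Hölder on the sphere. We use $d=m+1\ge3$. Then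
$$p_0=\frac{m+3}2>2,\qquad\frac{d-2}{d+2}=\frac{m-1}{m+3}=\frac{m-1}{2p_0}.$$
The exponent is $\frac d{p_0}-1$, as small as (5.1) permits apart from $\varepsilon$.

## 6. Dimension above $2m-\frac{m-1}{m+1}$: proof of Theorem 1

**Step 1: reduce to $\mathbb R^{2m}$.** By Lemma 3 with $N=2m$ and $\sigma=2m-\frac{m-1}{m+1}$, it suffices to treat compact $K\subset\mathbb R^{2m}$ with $\dim K>\sigma$. Choose $s\in(\sigma,\dim K)$, so $s<2m$, and use the setting of Section 1 with this $s$. Let $M=m+1$, which is $<N=2m$ because $m\ge2$, and $p=p_0=\frac{m+3}2$.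

**Step 2: choose $V$ through $Y$.** The purpose is to make the direction $e$ uniform, so that (W) applies. Choose $Y\sim\gamma_{2m,m+1}$ and then $e$ uniformly in the unit sphere $S(Y)$. The law of $V=Y\cap e^\perp$ is $O(2m)$-invariant, so it is $\gamma_{2m,m}$.

**Step 3: estimate one frequency piece.** Let $j\ge1$, $\delta=2^{-j}$. For fixed $Y$, average Lemma 5 over $e$. By Hölder on $S(Y)$ and (W) in $Y\cong\mathbb R^{m+1}$,
$$\int_{S(Y)}\sup_{v}|h_j(Y\cap e^\perp,v)|\,de\le C2^{-j}+C_\varepsilon2^{j(\frac{m-1}{m+3}+\varepsilon)}\|f_{j,Y}\|_{L^p(Y)}.$$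
Now average over $Y$, use Hölder again and Lemma 4(ii) with $N-M=m-1$ and $p-1=\frac{m+1}2$:
$$\int\sup_v|h_j|\,d\gamma_{2m,m}\le C2^{-j}+C_\varepsilon2^{j(\frac{m-1}{m+3}+\varepsilon)}\Big(\int\|f_{j,Y}\|_p^p\,d\gamma_{2m,m+1}(Y)\Big)^{1/p}\le C2^{-j}+C_\varepsilon2^{j\kappa},$$
$$\kappa=\frac{m-1}{m+3}+\varepsilon+\frac{(2m-s)\frac{m+1}2-(m-1)}{\frac{m+3}2}=\frac{(2m-s)(m+1)-(m-1)}{m+3}+\varepsilon.$$

**Step 4: sum over $j$.** Since $2m-s<\frac{m-1}{m+1}$, $\kappa<0$ for small $\varepsilon$. The $j=0$ term is finite because $|h_0|\le C$ by Lemma 4(i). So the series in Lemma 1 converges and $\operatorname{Int}P_V(K)\ne\emptyset$ for a.e. $V$. As $\sigma<2m$, the theorem covers every $A$ with $\dim A\ge2m$, and no set as in the question exists. $\square$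

**Remark (the reduction to $\mathbb R^{2m}$ matters).** Run the same computation directly in $\mathbb R^N$ with $N=2m+l$, at $s=2m$, with $p=p_0$ and $\varepsilon$ ignored. From (5.2),
$$p\kappa=\frac{m-1}2+l(p-1)-(m-1+l)=l(p-2)-\frac{m-1}2=\frac{(l-1)(m-1)}2,$$
which is negative only for $l=0$. The gain in the averaging over $Y$ grows with $l$, but the price of an exponent $p>2$ grows as least as fast.

## 7. The X-ray transform doubles the exponent

To lower the threshold we work in $\mathbb R^N$ with $N<2m$. The plan has three stages: average over planes $W$ of dimension $M=m+1+d_2$, as in Lemma 4; go down from $W$ to an $(m+1)$-plane $Y$ by $d_2$ integrations along random lines; and apply the Kakeya inequality in $Y$. Codimension $N-M=d_1$ gives a gain $2^{-jd_1/p}$. Each random line integration will be shown to double the Lebesgue exponent, and the Kakeya loss shrinks as the exponent grows.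

For $u\ge 0$ on $\mathbb R^D$ and $e\in S^{D-1}$ let $X_eu(y)=\int_{\mathbb R}u(y+te)\,dt$, $y\in e^\perp$.

**Lemma 6.** Let $D\ge2$, $p>\frac{D+1}2$, and let $u\ge0$ be supported in $B(0,2)\subset\mathbb R^D$. Then
$$\int_{S^{D-1}}\|X_eu\|_{L^{2p}(e^\perp)}^{2p}\,de\le C\|u\|_p^{2p}.$$

Example: for $u=\mathbf 1_{B(0,\rho)}$ with $\rho$ small, $X_eu$ is of size $\rho$ on most of a ball of radius $\rho$ in $e^\perp$. The left side is comparable to $\rho^{2p+D-1}$ and the right side to $\rho^{2D}$, so $p\ge\frac{D+1}2$ is needed.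

*Proof.* Let $|\cdot|$ denote also the measure $dy\,de$ on the set of lines $\{(e,y):y\in e^\perp\}$, and write $Xu(e,y)=X_eu(y)$.

**Step 1: indicator functions.** The aim is a bound on the set of lines that meet $E\subset B(0,2)$ in large length. Write $x'=x+\rho e$ in polar coordinates around $x$, counting $\pm e$ together, and then $x=y+te$, $\rho=t'-t$:
$$|E|^2=\iint\mathbf 1_E(x)\mathbf 1_E(x')\,dx\,dx'=c\int_{S^{D-1}}\int_{e^\perp}\iint\mathbf 1_E(y+te)\mathbf 1_E(y+t'e)|t-t'|^{D-1}dt\,dt'\,dy\,de.$$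
If $E_0\subset\mathbb R$ has measure $\ge\lambda$, then for each $t$ the set $\{t'\in E_0:|t-t'|\ge\lambda/4\}$ has measure $\ge\lambda-\frac\lambda2=\frac\lambda2$. So $\iint_{E_0\times E_0}|t-t'|^{D-1}dt\,dt'\ge\lambda\cdot\frac\lambda2\cdot(\frac\lambda4)^{D-1}=c\lambda^{D+1}$. Applying this on the lines with $X\mathbf 1_E\ge\lambda$,
$$|\{X\mathbf 1_E\ge\lambda\}|\le C\lambda^{-(D+1)}|E|^2.\tag{7.1}$$

**Step 2: level sets of $Xu$.** The aim is to reduce general $u$ to Step 1. Let $\theta>0$. Chords of $B(0,2)$ have length $\le4$, so $X(u\mathbf 1_{u\le\theta/8})\le\theta/2$, and $Xu>\theta$ implies $X(u\mathbf 1_{u>\theta/8})>\theta/2$. Put $E_i=\{2^i\theta/8<u\le2^{i+1}\theta/8\}$, $i\ge0$. Then $\sum_i2^{i+1}\frac\theta8X\mathbf 1_{E_i}>\frac\theta2$, that is, $\sum_i2^iX\mathbf 1_{E_i}>2$. Since $p>\frac{D+1}2$ we can choose $\eta>0$ with $(1+\eta)(D+1)<2p$. If $X\mathbf 1_{E_i}<c_\eta2^{-(1+\eta)i}$ held for all $i$, with $c_\eta=2(1-2^{-\eta})$, the sum would be at most $c_\eta\sum_i2^{-\eta i}=2$,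 a contradiction. So $X\mathbf 1_{E_i}\ge c_\eta2^{-(1+\eta)i}$ for some $i$, and by (7.1)
$$|\{Xu>\theta\}|\le C\sum_{i\ge0}2^{(1+\eta)(D+1)i}\,|\{u>2^i\theta/8\}|^2.$$

**Step 3: integrate in $\theta$.** Multiply by $2p\,\theta^{2p-1}$, integrate, and substitute $2^i\theta/8\to\theta$:
$$\|Xu\|_{2p}^{2p}\le C\sum_{i\ge0}2^{[(1+\eta)(D+1)-2p]i}\int_0^\infty\theta^{2p-1}|\{u>\theta\}|^2d\theta.$$
The geometric series converges. By Chebyshev $\theta^p|\{u>\theta\}|\le\|u\|_p^p$, so the integral is at most $\|u\|_p^p\int_0^\infty\theta^{p-1}|\{u>\theta\}|\,d\theta=\frac1p\|u\|_p^{2p}$. $\square$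

**Lemma 7.** For $d=m+1$ and $r\ge p_0=\frac{m+3}2$: $\ \|u_\delta^*\|_{L^r(S^m)}\le C_\varepsilon\delta^{-\frac{m-1}{2r}-\varepsilon}\|u\|_{L^r}$.

*Proof.* For $r=p_0$ this is (W), as $\frac{m-1}{m+3}=\frac{m-1}{2p_0}$. Let $r>p_0$ and $\theta>0$. Tube averages of $|u|\mathbf 1_{|u|\le\theta/2}$ are at most $\theta/2$, so $u^*_\delta>\theta$ implies $(u\mathbf 1_{|u|>\theta/2})^*_\delta>\theta/2$. By Chebyshev and (W), with $\varepsilon/p_0$ in place of $\varepsilon$,
$$|\{u^*_\delta>\theta\}|\le C_\varepsilon\theta^{-p_0}\delta^{-\frac{m-1}2-\varepsilon}\int_{|u|>\theta/2}|u|^{p_0}.$$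
Multiply by $r\theta^{r-1}$ and integrate in $\theta$. Since $\int_0^{2|u|}\theta^{r-1-p_0}d\theta=\frac{(2|u|)^{r-p_0}}{r-p_0}$, we get $\|u_\delta^*\|_r^r\le C_\varepsilon\delta^{-\frac{m-1}2-\varepsilon}\|u\|_r^r$. Take $r$-th roots. $\square$

## 8. Going down from $W$ to $Y$ to $V$: proof of Theorem 2(a)

**Step 1: parameters.** Note $t<N$ since $\alpha>0$, and $t>0$ since $\frac{2\alpha}{m+\max(1,d_2)}\le\frac{2d_1}{m+1}<d_1<N$. By Lemma 3 we may take $K\subset\mathbb R^N$ compact with $\dim K>t$. Choose $s\in(t,\dim K)$, so $s<N$, and let $M=m+1+d_2$, so that $N-M=d_1\ge1$. We want $p\ge2$ with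
$$s>N-\frac\alpha{p-1},\tag{8.1}$$
and, if $d_2\ge1$, also $p>\frac{M+1}2$.

* If $d_2=0$, let $p=\frac{m+3}2$. Then $p-1=\frac{m+1}2$, and the right side of (8.1) equals $t$.
* If $d_2\ge1$, let $p>\frac{M+1}2=\frac{m+2+d_2}2$. As $p\downarrow\frac{M+1}2$, $p-1\downarrow\frac{m+d_2}2$, and the right side of (8.1) decreases to $t<s$. So (8.1) holds for $p$ close enough to $\frac{M+1}2$. Moreover $p>\frac{m+3}2>2$.

**Step 2: the random flag.** We choose the planes so that each new direction is uniform given the earlier ones. Choose $W\sim\gamma_{N,M}$, then $e_1,\dots,e_{d_2},e$ in $W$ successively, each uniform in the unit sphere of the orthogonal complement in $W$ of the previous ones. Let $Y$ be the orthogonal complement of $e_1,\dots,e_{d_2}$ in $W$, of dimension $m+1$, and $V=Y\cap e^\perp$. All choices are rotation equivariant, so $V\sim\gamma_{N,m}$. Write $\mathbb E$ for expectation.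

**Step 3: iterated line integrals dominate $f_{j,Y}$.** Put $u_0=|f_{j,W}|\mathbf 1_{B(0,2)}$ and $u_i=X_{e_i}u_{i-1}$, a function on the orthogonal complement of $e_1,\dots,e_i$ in $W$. All $u_i$ are supported in balls of radius $2$ about $0$, and $u_{d_2}(y)$ is the integral of $u_0$ over $y+\operatorname{span}(e_1,\dots,e_{d_2})$. For $y\in Y$, $f_{j,Y}(y)$ is the integral of $f_{j,W}$ over the same fibre. The part of the fibre in $B(0,2)$ contributes at most $u_{d_2}(y)$, and the rest at most $C2^{-j}$ by Lemma 4(i) with $L=d_2+1$. So $|f_{j,Y}|\le u_{d_2}+C2^{-j}$ on $Y$; for $d_2=0$ this is Lemma 4(i) alone. Lemma 5 gives, for $j\ge1$ and $\delta=2^{-j}$,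
$$\sup_v|h_j(V,v)|\le C(u_{d_2})^*_\delta(e)+C2^{-j}.\tag{8.2}$$

**Step 4: the exponent doubles $d_2$ times.** For $1\le i\le d_2$, $u_{i-1}$ lives on a space of dimension $D=M-i+1\ge m+2$, and $2^{i-1}p\geq p>\frac{M+1}2\ge\frac{D+1}2$. So Lemma 6 applies with $2^{i-1}p$ in place of $p$. With Jensen's inequality, conditionally on $W,e_1,\dots,e_{i-1}$,
$$\mathbb E_{e_i}\|u_i\|_{2^ip}\le\big(\mathbb E_{e_i}\|u_i\|_{2^ip}^{2^ip}\big)^{1/(2^ip)}\le C\|u_{i-1}\|_{2^{i-1}p}.$$
Iterating, with $r=2^{d_2}p$, $\ \mathbb E\|u_{d_2}\|_r\le C\,\mathbb E_W\|u_0\|_p\le C\,\mathbb E_W\|f_{j,W}\|_{L^p(W)}$.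

**Step 5: apply the Kakeya inequality in $Y$.** We have $r\ge\frac{m+3}2$: this is clear for $d_2=0$, and for $d_2\ge1$, $r\geq 2p>M+1\ge m+3$. Given $W,e_1,\dots,e_{d_2}$, the vector $e$ is uniform in $S(Y)$. So (8.2), Hölder on $S(Y)$, Lemma 7, Step 4, Hölder in $W$ and Lemma 4(ii) give
$$\mathbb E\sup_v|h_j|\le C2^{-j}+C_\varepsilon2^{j(\frac{m-1}{2r}+\varepsilon)}\,\mathbb E_W\|f_{j,W}\|_{L^p(W)}\le C2^{-j}+C_\varepsilon2^{j\kappa},$$
$$p\,\kappa=\frac{m-1}{2^{1+d_2}}-d_1+(N-s)(p-1)+p\varepsilon=-\alpha+(N-s)(p-1)+p\varepsilon.$$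
By (8.1) this is negative for small $\varepsilon$. The $j=0$ term is finite by Lemma 4(i), and Lemma 1 shows $\operatorname{Int}P_V(K)\neq\emptyset$ for a.e. $V$.

**Step 6: the threshold $t_m$.** We choose parameters that make $N$ only logarithmically larger than $m$. Let $k=1+\lceil\log_2m\rceil\ge2$, $d_1=1$, $d_2=k-2\ge 0$. Then $2^{k-1}\ge m$, so $\alpha=1-\frac{m-1}{2^{k-1}}>0$, and $N=m+k=m+1+\lceil\log_2m\rceil$. Also $N\le2m$, because $2^{m-1}\ge m$ gives $\lceil\log_2m\rceil\le m-1$. Take $t_m=t<N$; it works for all $n\ge2m\ge N$. $\square$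

Two numerical cases. For $m=2$: $d_1=1$, $d_2=0$, $N=4$, $\alpha=\frac12$, $t_2=4-\frac13=\frac{11}3$, the same as Theorem 1. For $m=8$: $d_1=1$, $d_2=2$, $N=12$, $\alpha=\frac18$, $t_8=12-\frac1{40}$, while Theorem 1 has the threshold $16-\frac79$.

## 9. Null sets containing translates of planes: proof of Theorem 2(b), (c)

The planar set $A_1$ of Section 2 used a null set containing translates of all fibres of projections. The same idea bounds the possible thresholds from below.

**Proof of (c).** Let $B\subset\mathbb R^{m+k}$ be Borel, null, and contain a translate of every $k$-dimensional subspace. Identify $\mathbb R^{m+k}$ with a subspace $W_0\subset\mathbb R^n$ and let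
$$A=W_0\setminus\bigcup_{q\in\mathbb Q^{m+k}}(B+q).$$
Then $A$ is Borel and has full measure in $W_0$, so $\dim A=m+k$.

**Step 1: typical fibres in $W_0$ are $k$-planes.** We claim that for a.e. $V\in G(n,m)$, $P_V|_{W_0}$ is onto $V$. If it is not, some nonzero $v\in V$ is orthogonal to $P_V(W_0)$, hence to $W_0$, so $V\cap W_0^\perp\ne\{0\}$. Let $V$ be spanned by independent standard Gaussian vectors $g_1,\dots,g_m$, which has the invariant law. The vectors $P_{W_0}g_i$ are independent Gaussian vectors in a space of dimension $m+k\ge m$. Almost surely each avoids the span of the earlier ones, a proper subspace, so they are linearly independent. If $\sum c_ig_i\in W_0^\perp$, then $\sum c_iP_{W_0}g_i=0$ and all $c_i=0$. So $V\cap W_0^\perp=\{0\}$ almost surely. For such $V$ the kernel $U=V^\perp\cap W_0$ of $P_V|_{W_0}$ has dimension $k$.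

**Step 2: $P_V(A)$ misses a dense set.** Take such a $V$, and $a\in W_0$ with $a+U\subset B$. If $x\in W_0$ and $P_Vx=P_V(a+q)$ with $q\in\mathbb Q^{m+k}$, then $x-a-q\in U$, so $x\in a+q+U\subset B+q$ and $x\notin A$. So $P_V(A)$ misses $\{P_V(a+q):q\in\mathbb Q^{m+k}\}$. This is the image of a dense subset of $W_0$ under a continuous map onto $V$, hence dense in $V$. Therefore $\operatorname{Int}P_V(A)=\emptyset$. $\square$

**Proof of (b).** By (c) with $k=1$ we need a Borel null set in $\mathbb R^{m+1}=\mathbb R^2\times\mathbb R^{m-1}$ containing a line in every direction. Take $B=B_2\times\mathbb R^{m-1}$ with $B_2$ from Section 2. It is Borel, and null by Fubini. Let $(e',e'')\ne0$ be a direction. If $e'\ne0$, there is $b$ with $b+\mathbb Re'\subset B_2$, and the line $\{(b+te',te''):t\in\mathbb R\}$ lies in $B$. If $e'=0$, take $\{b\}\times\mathbb Re''$ with any $b\in B_2$. $\square$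

**The optimal threshold.** Let $\tau(m)$ be the infimum of all $t\ge0$ such that for every $n\ge2m$ and every Borel $A\subset\mathbb R^n$ with $\dim A>t$, $\operatorname{Int}P_V(A)\neq\emptyset$ for a.e. $V$. Theorem 2(a) gives $\tau(m)\le t_m$. No $t<m+1$ is admissible, by the sets in (b) with $n=2m\ge m+1$. Hence, for $m\ge2$,
$$m+1\le\tau(m)<m+1+\lceil\log_2m\rceil,\qquad\text{for example}\quad3\le\tau(2)\le\frac{11}3.$$
The arguments above do not determine $\tau(m)$. The upper bound is tied to null sets of the kind in (c): a Borel null set in $\mathbb R^{m+2}$ containing a translate of every $2$-plane would give, by (c) with $k=2$ and $n=2m\ge m+2$, a set of dimension $m+2$ whose projections to a.e. $m$-plane have empty interior, and so $\tau(m)\ge m+2$. Proving $\tau(m)<m+2$ would therefore exclude such null sets.
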